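\title{Mekler's construction does not preserve distal expansions}

\begin{abstract}
Mekler's construction attaches to a nice graph $\mathcal C$ and an odd prime $p$ a group $\mathsf M_p(\mathcal C)$ of nilpotency class $2$ and exponent $p$ in which $\mathcal C$ is interpretable. We show that $\mathsf M_p(\mathcal C)$ need not admit a distal expansion when $\mathcal C$ does: there is one infinite nice graph with a distal expansion none of whose Mekler groups, for any odd $p$, is interpretable in a structure with distal theory. The graph encodes the addition of an infinite $\mathbb F_2$-vector space. The obstruction is that, for primes $p\ne\ell$, no structure with distal theory interprets an independent family of lines in an $\mathbb F_p$-vector space indexed by an infinite elementary abelian $\ell$-group. The proof shows that distality yields uniformly definable complete flags in the finite subspaces of an $\mathbb F_p$-vector space, and plays these flags against the $\ell$-torsion of the index group by means of bounds on VC-dimension.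
\end{abstract}

\section{Introduction}

A graph $\mathcal C=(V,R)$ is a set $V$ of vertices with a symmetric, irreflexive edge relation $R$. It is \emph{nice} if it has at least two vertices, contains no triangles and no squares (cycles of length $3$ or $4$), and for any two distinct vertices $a\ne b$ there is a vertex $c\notin\{a,b\}$ adjacent to $a$ but not to $b$. All nice graphs in this paper are infinite.

Let $p$ be an odd prime. The \emph{Mekler group} $\mathsf M_p(\mathcal C)$ of a nice graph $\mathcal C$ is the quotient of the free nilpotent group of class $2$ and exponent $p$ on the set $V$ by the normal subgroup generated by the commutators $[a,b]$ with $a\,R\,b$. We regard it as a structure in the language $(\cdot,{}^{-1},1)$ of groups. Two distinct vertices commute in $\mathsf M_p(\mathcal C)$ exactly when they are adjacent, and niceness is what allows one to recognize the vertices inside the group by a first-order formula (Section~\ref{sec:mekler}). So the group contains a definable copy of the graph, and it is built from the graph and from $\mathbb F_p$-linear algebra alone: its abelianization is the $\mathbb F_p$-vector space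 on the vertices, and its center is the $\mathbb F_p$-vector space on the non-edges.

Distality, in the sense of \cite[Ch.~9]{SimonGuide}, singles out those NIP theories that behave everywhere like an order and nowhere like a pure set; we recall the characterization that we use in Section~\ref{sec:background}. A distal theory has no non-constant totally indiscernible sequence. Distality can therefore be gained by adding structure: an infinite set without structure is not distal, but a countable one becomes distal when it is ordered like $\mathbb Q$. One says that a structure \emph{admits a distal expansion} if some expansion of it to a larger language has a distal theory. It is known that $\operatorname{Th}(\mathsf M_p(\mathcal C))$ is not distal for any infinite nice graph $\mathcal C$, so for Mekler groups expansions are the thing to ask about. The following question is posed in \cite{BPT}.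

\begin{quote}
\emph{Assume that a nice graph $\mathcal C$ admits a distal expansion. Does $\mathsf M_p(\mathcal C)$ admit a distal expansion?}
\end{quote}

One might expect a positive answer. The graph admits a distal expansion by assumption, and linear algebra over a prime field is no obstacle by itself: a countably infinite vector space over a prime field $\mathbb F_\ell$ becomes distal when it is equipped with a suitable valuation (Proposition~\ref{prop:Tl}). The answer is nevertheless negative, because the two expansions can be incompatible.

\begin{theorem}\label{thm:A}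
For every prime $\ell$ there is an infinite nice graph $\mathcal C_\ell$ such that
\begin{enumerate}
\item[(1)] $\mathcal C_\ell$ admits a distal expansion;
\item[(2)] for every odd prime $p\neq\ell$, the group $\mathsf M_p(\mathcal C_\ell)$ admits no distal expansion; moreover, no group elementarily equivalent to $\mathsf M_p(\mathcal C_\ell)$ is interpretable in any structure with distal theory.
\end{enumerate}
In particular, $\mathcal C_2$ admits a distal expansion, and $\mathsf M_p(\mathcal C_2)$ admits none for any odd prime $p$.
\end{theorem}

The graph $\mathcal C_\ell$ encodes the addition of an infinite $\mathbb F_\ell$-vector space $E$ and inherits a distal expansion from it. In $G=\mathsf M_p(\mathcal C_\ell)$ each vertex spans a line in the $\mathbb F_p$-vector space $G/Z(G)$, so each element of $E$ is attached to a line. Part (2) then follows from a statement in which graphs and nilpotent groups no longer appear.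

\begin{theorem}\label{thm:B}
Let $p\neq \ell$ be primes. Suppose that in a structure $\mathcal M$ there are interpretable, with parameters, an $\mathbb F_p$-vector space $U$, an infinite elementary abelian $\ell$-group $E$, and a definable family $(L_a)_{a\in E}$ of one-dimensional subspaces of $U$ which is independent, that is, the sum $\sum_a L_a$ is direct. Then $\operatorname{Th}(\mathcal M)$ is not distal.
\end{theorem}

Section~\ref{sec:background} collects the facts on distality and VC-dimension that we use. Sections~\ref{sec:valued}--\ref{sec:mekler} construct $\mathcal C_\ell$ and derive Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:idea} shows the mechanism behind Theorem~\ref{thm:B} on finite examples. The proof itself has three parts: distality is converted into uniformly definable flags (Section~\ref{sec:flags}), three combinatorial lemmas describe families of bounded VC-dimension in finite groups (Section~\ref{sec:level}), and Section~\ref{sec:proofB} combines the two.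

\section{Distality and VC-dimension}\label{sec:background}

\subsection{VC-dimension and NIP}

A family $\mathcal F$ of subsets of a set $\Omega$ \emph{shatters} a finite set $A\subseteq\Omega$ if every subset of $A$ has the form $S\cap A$ with $S\in\mathcal F$. The \emph{VC-dimension} of $\mathcal F$ is the supremum of the sizes of shattered sets. For a finite nonempty set $\Omega$ and $S,S'\subseteq\Omega$ put
\[
\delta(S,S')=|S\triangle S'|/|\Omega| .
\]
This is a metric, and if $\Omega$ is an abelian group it is translation invariant: $\delta(S+v,S'+v)=\delta(S,S')$. A family is \emph{$\varepsilon$-separated} if distinct members are at distance greater than $\varepsilon$. If $\mathcal F_0$ is a maximal $\varepsilon$-separated subfamily of $\mathcal F$, then every member of $\mathcal F$ is within $\varepsilon$ of a member of $\mathcal F_0$; we call the members of $\mathcal F_0$ \emph{$\varepsilon$-centers} of $\mathcal F$.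

The three parts of the next theorem are due to Haussler--Welzl, Vapnik--Chervonenkis and Haussler, respectively. The point in each is that the bound does not depend on $|\Omega|$.

\begin{theorem}\label{thm:VC}
For $d\in\mathbb N$ and $\varepsilon>0$ there are integers $r(d,\varepsilon)$, $m=m(d,\varepsilon)$ and $N(d,\varepsilon)$ such that the following holds for every finite nonempty set $\Omega$ and every family $\mathcal F$ of subsets of $\Omega$ of VC-dimension at most $d$.
\begin{enumerate}
\item[(a)] \emph{(Nets.)} Some $B\subseteq\Omega$ with $|B|\le r(d,\varepsilon)$ meets every $S\in\mathcal F$ with $|S|>\varepsilon|\Omega|$.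
\item[(b)] \emph{(Approximations.)} There are $y_1,\dots,y_m\in\Omega$, not necessarily distinct, with $\bigl|\frac1m\#\{r: y_r\in S\}-|S|/|\Omega|\bigr|\le\varepsilon$ for all $S\in\mathcal F$.
\item[(c)] \emph{(Packing.)} Every $\varepsilon$-separated subfamily of $\mathcal F$ has at most $N(d,\varepsilon)$ members.
\end{enumerate}
\end{theorem}

Let $\mathcal M$ be a structure and $\varphi(x;y)$ a formula whose variables are split into two tuples. We write $\varphi(A;c)$ for the set of $a\in A$ with $\mathcal M\models\varphi(a;c)$. The VC-dimension of $\varphi(x;y)$ is that of the family of all sets $\varphi(\mathcal M;c)$, and $\varphi$ is \emph{NIP} if it is finite. A complete theory $T$ is NIP if all formulas are. Recall that $\mathcal M^{eq}$ is obtained from $\mathcal M$ by adding a sort for each quotient of a power of $\mathcal M$ by a $\emptyset$-definable equivalence relation, and that a structure is \emph{interpretable} in $\mathcal M$ if its universe, operations and relations are definable in $\mathcal M^{eq}$, with parameters. We use the following standard facts.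

\begin{theorem}\label{thm:NIP}
A Boolean combination of NIP formulas $\varphi_i(x;y)$ is NIP. A theory $T$ is NIP if and only if every formula $\varphi(x;y)$ with $|x|=1$ is NIP. If $T$ is NIP, then every formula of $T^{eq}$ has finite VC-dimension in every partition of its variables.
\end{theorem}

The sets that we must control in Section~\ref{sec:proofB} are not traces of definable sets, because one parameter varies from point to point in an uncontrolled way. This costs nothing.

\begin{lemma}\label{lem:attach}
Let $\varphi(x,w;y)$ have VC-dimension at most $d$ in the object variables $(x,w)$. Let $W$ be a set of $x$-tuples and $b\mapsto w(b)$ any function from $W$ to $w$-tuples. Then the family of the sets $\{b\in W:\varphi(b,w(b);c)\}$, with $c$ arbitrary, has VC-dimension at most $d$.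
\end{lemma}

\begin{proof}
If this family shatters $\{b_1,\dots,b_k\}$, then the sets $\varphi(\mathcal M;c)$ shatter the $k$ distinct pairs $(b_j,w(b_j))$.
\end{proof}

We also code finitely many formulas $\kappa_1(x;z),\dots,\kappa_s(x;z)$ into the single formula $\bigvee_{j\ge1}\bigl(u_j=u_0\wedge\kappa_j(x;z)\bigr)$, with new variables $u_0,\dots,u_s$ in a sort with at least two elements. When exactly one $u_j$ with $j\geq1$ equals $u_0$, it defines the same set as $\kappa_j(x;z)$.

\subsection{Distal theories}

Work in a sufficiently saturated model of a complete theory $T$. A sequence $(a_i)_{i\in I}$ of finite tuples indexed by a linear order is \emph{indiscernible over $B$} if, for every formula $\varphi(x_1,\dots,x_n)$ with parameters in $B$, the truth value of $\varphi(a_{i_1},\dots,a_{i_n})$ is the same for all $i_1<\dots<i_n$; it is \emph{totally indiscernible} if this holds for all pairwise distinct $i_1,\dots,i_n$. We omit $B$ when it is empty, and we write $+$ for concatenation of sequences.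

\begin{theorem}[Simon \cite{SimonDistal}, {\cite[Ch.~9]{SimonGuide}}]\label{thm:F1}
$T$ is distal if and only if it is NIP and the following holds: whenever $I_1+a+I_2$ is indiscernible, with $I_1,I_2$ infinite without endpoints, and $I_1+I_2$ is indiscernible over $B$, then $I_1+a+I_2$ is indiscernible over $B$.
\end{theorem}

In words: what $B$ says about $a$ is determined by what it says about the terms on both sides of $a$.

\begin{example}\label{ex:basic}
If $I_1+a+I_2$ is totally indiscernible and not constant, then $I_1+I_2$ is indiscernible over $B=\{a\}$, but the formula $x=a$ holds only at $a$. So neither an infinite pure set nor an infinite $\mathbb F_\ell$-vector space is distal; in the latter, a basis is totally indiscernible because its permutations extend to automorphisms. In $(\mathbb Q,<)$, quantifier elimination reduces formulas in one variable to half-lines and points, which gives NIP, and reduces the criterion to comparing one $b\in B$ with one coordinate of $a$. That coordinate is constant or strictly monotone along $I_1+a+I_2$, and it compares with $b$ in the same way on $I_1$ and on $I_2$, hence also at $a$. So $(\mathbb Q,<)$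 is distal.
\end{example}

We prove distality with Theorem~\ref{thm:F1}, and we exploit it through the following finitary consequence. Here $\theta(x;c)\vdash\operatorname{tp}_\varphi(a/B)$ means that every $a'$ satisfying $\theta(x;c)$ satisfies $\varphi(a';b)\leftrightarrow\varphi(a;b)$ for all $b\in B$.

\begin{theorem}[Chernikov--Simon {\cite[Thm.~21]{CS}}]\label{thm:F2}
If $T$ is distal, then for every formula $\varphi(x;y)$ there are $k$ and a formula $\theta(x;z_1,\dots,z_k)$ such that for every finite set $B$ of $y$-tuples with $|B|\ge2$ and every $a$ there is $c\in B^k$ with $\models\theta(a;c)$ and $\theta(x;c)\vdash\operatorname{tp}_\varphi(a/B)$.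
\end{theorem}

For $(\mathbb Q,<)$ and $\varphi(x;y)$ the formula $x=y$, the sets $\theta(x;c)$ can be taken to be the points of $B$ and the open intervals and half-lines into which $B$ cuts the line. Section~\ref{sec:flags} starts from exactly this instance, in an arbitrary distal structure.

\begin{lemma}\label{lem:constants}
Let $\operatorname{Th}(\mathcal M)$ be distal.
\begin{enumerate}
\item[(a)] The expansion of $\mathcal M$ by constants for the elements of a set $C\subseteq\mathcal M$ has a distal theory.
\item[(b)] Let $\Delta\subseteq\mathcal M^n$ be $\emptyset$-definable, and let $\Delta_{\mathrm{ind}}$ be the structure on $\Delta$ with one relation symbol for each $\emptyset$-definable subset of each power $\Delta^k$. Then $\operatorname{Th}(\Delta_{\mathrm{ind}})$ is distal.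
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Constants are instances of parameters, so VC-dimensions stay finite. Indiscernibility over $B$ in the new language is indiscernibility over $B\cup C$ in the old one. If $I_1+a+I_2$ is indiscernible over $C$ and $I_1+I_2$ is indiscernible over $B\cup C$, then Theorem~\ref{thm:F1} for $\operatorname{Th}(\mathcal M)$ shows that $I_1+a+I_2$ is indiscernible over $B\cup C$.

(b) Every formula of $\Delta_{\mathrm{ind}}$ translates into a formula of $\mathcal M$, and every formula of $\mathcal M$ restricted to a power of $\Delta$ is a relation of $\Delta_{\mathrm{ind}}$. Hence, in a sufficiently saturated elementary extension $\mathcal M^*$ of $\mathcal M$, the set $\Delta(\mathcal M^*)$ with the relations defined by the same formulas is a sufficiently saturated model of $\operatorname{Th}(\Delta_{\mathrm{ind}})$, and its $\emptyset$-definable relations are those induced from $\mathcal M^*$. For sequences and parameter sets taken from $\Delta(\mathcal M^*)$, indiscernibility means the same in both structures. So NIP and the criterion of Theorem~\ref{thm:F1} pass from $\mathcal M^*$ to $\Delta(\mathcal M^*)$.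
\end{proof}

\section{A distal valued vector space over $\mathbb F_\ell$}\label{sec:valued}

Fix a prime $\ell$. An infinite group of exponent $\ell$ cannot be made an ordered group, so we replace the order by a valuation with ordered value set and with as few equidistant points as possible. Let $T_\ell$ be the theory of $\mathbb F_\ell$-vector spaces $E$ with a map $v:E\to\Gamma\cup\{\infty\}$ to a linear order with largest element $\infty$, in the one-sorted language $+,-,0$ together with the binary relation $v(x)\le v(y)$, with the axioms
\begin{enumerate}
\item[(V1)] $v(x)=\infty\iff x=0$;\quad $v(x+y)\ge\min(v(x),v(y))$;\quad $v(\zeta x)=v(x)$ for $\zeta\in\mathbb F_\ell^\times$;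
\item[(V2)] $v$ is onto $\Gamma\cup\{\infty\}$, and $\Gamma$ is a nonempty dense linear order without endpoints;
\item[(V3)] if $v(x)=v(y)<\infty$, then $v(x-\zeta y)>v(x)$ for some $\zeta\in\mathbb F_\ell^\times$.
\end{enumerate}
The space $\bigoplus_{q\in\mathbb Q}\mathbb F_\ell$ of finitely supported functions with $v(f)=\min\operatorname{supp}f$ is a model; for (V3), if $v(x)=v(y)=q$, take $\zeta=x(q)/y(q)$. As usual, (V1) gives $v(x+y)=\min(v(x),v(y))$ when $v(x)\ne v(y)$. For $\gamma\in\Gamma$ let $E_{\ge\gamma}$ and $E_{>\gamma}$ be the subspaces defined by $v\ge\gamma$ and $v>\gamma$. If $v(y)=\gamma$, then by (V3) every element of $E_{\geq\gamma}$ is congruent to a multiple of $y$ modulo $E_{>\gamma}$, so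
\begin{equation}\label{eq:residue}
|E_{\ge\gamma}/E_{>\gamma}|=\ell .
\end{equation}

\begin{lemma}\label{lem:QE}
$T_\ell$ is complete and has quantifier elimination. Every formula in a single variable $b$ and further variables is equivalent to a Boolean combination of formulas not involving $b$ and formulas
\[
b=t,\qquad v(b-t)>v(s),
\]
where $s,t$ are terms in the further variables. Moreover $T_\ell$ is NIP.
\end{lemma}

\begin{proof}
Finitely generated substructures are finite subspaces, and the one generated by $\emptyset$ is $0$. So for the first sentence it suffices to extend any isomorphism $\iota:A\to A'$ between finite subspaces of models $E,E'$ to a given $b\in E\setminus A$. Choose $a_0\in A$ with $\gamma=v(b-a_0)$ maximal; $\gamma<\infty$ as $b\notin A$. Then $\gamma\ne v(a)$ for all $a\in A\setminus0$, since otherwise (V3) gives $v(b-a_0-\zeta a)>\gamma$ for some $\zeta$. By (V2) there is $b''\in E'\setminus 0$ such that $\gamma'=v(b'')$ lies in the cut of the finite set $v(A'\setminus0)$ that corresponds to the cut of $\gamma$ in $v(A\setminus0)$. For $\zeta\ne0$ and $a\in A$ we have $v(\zeta(b-a_0)+a)=\min(\gamma,v(a))$ and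 $v(\zeta b''+\iota a)=\min(\gamma',v(\iota a))$. Thus $b''\notin A'$, and the linear extension of $\iota$ with $b-a_0\mapsto b''$ preserves the relation $v(x)\le v(y)$ in both directions.

A term involving $b$ has the form $\zeta(b-t)$ with $\zeta\neq0$, and $v$ ignores $\zeta$. So the atomic formulas involving $b$ are $b=t$, $v(b-t)\le v(s)$, $v(b-t)\le v(b-t')$ and $v(s)\le v(b-t)$. The second is the negation of $v(b-t)>v(s)$. For the other two,
\begin{align*}
v(b-t)>v(b-t')&\iff v(b-t)>v(t-t'),\\
v(s)\le v(b-t)&\iff (s=0\wedge b=t)\ \vee\ \Bigl(s\ne0\wedge\bigvee_{\zeta\in\mathbb F_\ell}v(b-t-\zeta s)>v(s)\Bigr).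
\end{align*}
In the first line, either side forces $v(b-t')=v(t-t')$, because $t-t'=(b-t')-(b-t)$. In the second line, for $s\neq0$, take $\zeta=0$ if $v(b-t)>v(s)$ and use (V3) if $v(b-t)=v(s)$; conversely $v(b-t)\geq\min\bigl(v(b-t-\zeta s),v(\zeta s)\bigr)\geq v(s)$.

The sets defined by $b=t$ and $v(b-t)>v(s)$ are points, cosets of some $E_{>\gamma}$, or empty, so any two of them are nested or disjoint. Such a family does not shatter three points $1,2,3$, since it cannot have both traces $\{1,2\}$ and $\{2,3\}$. By Theorem~\ref{thm:NIP}, $T_\ell$ is NIP.
\end{proof}

\begin{proposition}\label{prop:Tl}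
$T_\ell$ is distal.
\end{proposition}

\begin{proof}
We verify the criterion of Theorem~\ref{thm:F1}. We may take $B$ finite, and then a single element $b$: if $I_1+a+I_2$ is already indiscernible over $b_1,\dots,b_k$, apply the case of one element to the indiscernible sequence of the tuples $(x,b_1,\dots,b_k)$ and to $b_{k+1}$.

Let $\bar\imath\subset I_1$ and $\bar\jmath\subset I_2$ be finite increasing tuples. Let $J_1$ be the part of $I_1$ above $\bar\imath$ and $J_2$ the part of $I_2$ below $\bar\jmath$, and put $J=J_1+a+J_2$ and $J'=J_1+J_2$. Then
\begin{equation}\label{eq:J}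
J_1,J_2\text{ are infinite},\quad J\text{ is indiscernible over }\bar\imath\bar\jmath,\quad J'\text{ is indiscernible over }b\bar\imath\bar\jmath .
\end{equation}
We must show that every formula over $b$ has the same truth value at $(\bar\imath,a,\bar\jmath)$ as at $(\bar\imath,x,\bar\jmath)$ for $x\in J'$. This holds for formulas not involving $b$, so by Lemma~\ref{lem:QE} it suffices to treat $b=t_x$ and $v(b-t_x)>v(s_x)$, where $t_x=t(\bar\imath,x,\bar\jmath)$ and $s_x=s(\bar\imath,x,\bar\jmath)$. Each has a constant truth value on $J'$. Write
\[
w(x,y)=v(t_x-t_y),\qquad u(x)=v(b-t_x),\qquad \sigma(x)=v(s_x).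
\]
A relation between values of $w$ and $\sigma$ that holds at one increasing tuple of $J$ holds at all of them. We use only \eqref{eq:J}, which is invariant under reversing the order of $J$; this lets us assume below that a monotone function is increasing. The heart of the matter is that $b$ cannot be closer to $t_a$ than to all the other points $t_x$.

\smallskip
\noindent\emph{Claim. It is impossible that $u(x)<u(a)$ for all $x\in J'$.}
Otherwise $w(x,a)=u(x)<\infty$ for $x\in J'$, because $t_x-t_a=(b-t_a)-(b-t_x)$. By \eqref{eq:J}, $u$ is constant or strictly monotone on $J'$.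

Let $u$ be constant, equal to $\gamma$. For $x\in J_1$, $y\in J_2$ we get $w(x,a)=w(a,y)$, so $w(x_1,x_2)=w(x_2,x_3)$ for all $x_1<x_2<x_3$ in $J$. Hence $w(x_1,x_2)=w(x_2,a)=\gamma$ for all $x_1<x_2$ in $J_1$. Fixing $x_0\in J_1$, the elements $t_x-t_{x_0}$, $x\in J_1$, lie in $E_{\geq\gamma}$ and are pairwise incongruent modulo $E_{>\gamma}$. This contradicts \eqref{eq:residue}.

Let $u$ be strictly monotone, say increasing. For $x\in J_1$, $y\in J_2$ we have $w(x,a)=u(x)<u(y)=w(a,y)$, so $w(x,y)=w(x,a)$. Hence $w(x_1,x_2)=w(x_1,x_3)$ for all $x_1<x_2<x_3$ in $J$, and for $y<y'$ in $J_2$ we get $u(y)=w(a,y)=w(a,y')=u(y')$, a contradiction. The claim is proved.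

\smallskip
\noindent\emph{The formula $b=t_x$.} If it is true on $J'$, then $t_x=t_y$ for $x<y$ in $J'$, hence for $x<y$ in $J$, and $b=t_a$. If it is false on $J'$ and $b=t_a$, then $u(a)=\infty>u(x)$ on $J'$, against the claim.

\smallskip
\noindent\emph{The formula $u(x)>\sigma(x)$.} The function $\sigma$ is constant or strictly monotone on $J$, and we may assume that it is nondecreasing.

Suppose the formula is true on $J'$. For $x<y$ in $J'$ we have $w(x,y)\ge\min(u(x),u(y))>\min(\sigma(x),\sigma(y))=\sigma(x)$, so $w(x,y)>\sigma(x)$ for all $x<y$ in $J$. For $y\in J_2$ we get $w(a,y)>\sigma(a)$ and $u(y)>\sigma(y)\ge\sigma(a)$, hence $u(a)\geq\min(u(y),w(a,y))>\sigma(a)$.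

Suppose the formula is false on $J'$ but $u(a)>\sigma(a)$. For $x\in J_1$ we have $u(x)\le\sigma(x)\le\sigma(a)<u(a)$, so $w(x,a)=u(x)\le\sigma(x)$. Hence $w(x,y)\le\sigma(x)$ for all $x<y$ in $J$. For $y\in J_2$ this gives $w(a,y)\le\sigma(a)<u(a)$, and so $u(y)=w(a,y)<u(a)$. Thus $u<u(a)$ on all of $J'$, against the claim.
\end{proof}

\section{The graph $\mathcal C_\ell$}\label{sec:graph}

We encode the addition table of $E_0=\bigoplus_{q\in\mathbb Q}\mathbb F_\ell$ in a graph of girth at least $5$. The graph $\mathcal C_\ell$ has a vertex $x_a$ for each $a\in E_0$ and, for each pair $(a,b)\in E_0^2$, seven new vertices $m,s,t_1,t_2,u_1,u_2,u_3$ (all indexed by $(a,b)$; we write $m=m_{a,b}$). The edges are those of the paths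
\[
m-s-x_a,\qquad m-t_1-t_2-x_b,\qquad m-u_1-u_2-u_3-x_{a+b}.
\]
The different lengths of the three branches at $m_{a,b}$ record the roles of $a$, $b$ and $a+b$. The vertices $x_a$ have infinite degree, the $m_{a,b}$ have degree $3$, and all others have degree $2$.

\begin{proposition}\label{prop:graph}
The graph $\mathcal C_\ell$ is infinite and nice, and it admits a distal expansion. The set $\{x_a:a\in E_0\}$ and the relation $\{(x_a,x_b,x_c):a+b=c\}$ are $\emptyset$-definable in $\mathcal C_\ell$.
\end{proposition}

\begin{proof}
\emph{Niceness.} Consider the bipartite multigraph on the vertices $x_a$ and $m_{a,b}$ with three edges at $m_{a,b}$, going to $x_a$, $x_b$, $x_{a+b}$; some of them are parallel when $a=b$, $a=0$ or $b=0$. The graph $\mathcal C_\ell$ arises from it by replacing these edges with paths of lengths $2,3,4$, and a cycle of $\mathcal C_\ell$ comes from a cycle of the multigraph. A cycle made of two parallel edges, which start at the same $m_{a,b}$, has length at least $2+3=5$ in $\mathcal C_\ell$. Any other cycle has at least $4$ edges in the bipartite multigraph and length at least $8$ in $\mathcal C_\ell$. So there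 are no triangles and no squares. Let $y\ne y'$ be vertices; $y$ has at least two neighbors. If $y\,R\,y'$, a neighbor of $y$ other than $y'$ is not adjacent to $y'$, as there are no triangles. If not, then $y$ and $y'$ have at most one common neighbor, as there are no squares, so some neighbor of $y$ is not adjacent to $y'$, and it is not $y'$.

\emph{Definability.} The $x_a$ are the vertices with at least $4$ neighbors. We have $a+b=c$ if and only if there are a vertex $m$ of degree $3$ and distinct vertices $s,t_1,t_2,u_1,u_2,u_3$ of degree $2$ forming paths $m-s-x_a$, $m-t_1-t_2-x_b$ and $m-u_1-u_2-u_3-x_c$. Indeed $m$ must be some $m_{a',b'}$, and a path that starts at $m$ and runs through vertices of degree $2$ to a vertex $x_{c'}$ is one of the three branches, which is identified by its length; so $a=a'$, $b=b'$ and $c=a'+b'$.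

\emph{Distal expansion.} With $v=\min\operatorname{supp}$, $E_0$ is a model of $T_\ell$. Fix $e\in E_0\setminus0$; the structure $(E_0,v,e)$ has a distal theory by Proposition~\ref{prop:Tl} and Lemma~\ref{lem:constants}(a). Assign the $8$ tags in $\{0,e\}^3$ to the $8$ kinds $x,m,s,t_1,t_2,u_1,u_2,u_3$ of vertices, and represent $x_a$ by $(a,0,\text{tag})$ and a vertex with index $(a,b)$ by $(a,b,\text{tag})$. This identifies the vertex set with a $\emptyset$-definable set $\Delta\subseteq E_0^5$ on which the edge relation is $\emptyset$-definable. Thus $\Delta_{\mathrm{ind}}$ is an expansion of $\mathcal C_\ell$, and its theory is distal by Lemma~\ref{lem:constants}(b).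
\end{proof}

\section{Recovering the vertices in a Mekler group}\label{sec:mekler}

Let $p$ be an odd prime, $\mathcal C=(V,R)$ an infinite nice graph and $G=\mathsf M_p(\mathcal C)$. Fix a linear order on $V$. In the free nilpotent group $F$ of class $2$ and exponent $p$ on $V$, the quotient $F/F'$ is the $\mathbb F_p$-space with basis $V$, and $F'$ is central with basis the commutators $[u,v]$, $u<v$. (This is where $p$ must be odd: groups of exponent $2$ are abelian.) The relators of $G$ are central and are, up to inversion, part of this basis. Hence $G/G'$ has basis $V$, and $G'$ is central with basis the $[u,v]$ for non-adjacent $u<v$. In a group of class $2$ the commutator is bilinear and alternating on $G/G'$. So if $g,h$ have images $\bar g=\sum g_vv$ and $\bar h=\sum h_vv$, then $[g,h]=\prod_{u<v}[u,v]^{g_uh_v-g_vh_u}$, and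
\begin{equation}\label{eq:commute}
[g,h]=1\iff g_uh_v=g_vh_u\ \text{ for all non-adjacent }u\ne v .
\end{equation}

Let $R(v)$ be the set of neighbors of $v$ and $R[v]=\{v\}\cup R(v)$. Every vertex $a$ has at least two neighbors: niceness gives one neighbor $c$, and applied to $(a,c)$ it gives another. No vertex $v$ is adjacent to all others, for then, without triangles, every other vertex would have $v$ as its only neighbor. If $g\notin G'$, say $g_v\ne0$, choose $u\ne v$ not adjacent to $v$; then $[g,u]\ne1$ by \eqref{eq:commute}. Hence $Z:=Z(G)=G'$. Vertices are recognized by their large centralizers $C(g)$.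

\begin{lemma}\label{lem:centralizer}
Let $g\in G\setminus Z$. Then $|C(g)/Z|>p^2$ if and only if $g\in\langle v\rangle Z$ for some $v\in V$.
\end{lemma}

\begin{proof}
If $g\in\langle v\rangle Z\setminus Z$, then $C(g)=C(v)$, and $C(v)/Z$ contains $R[v]$, so it has dimension at least $3$.

Conversely, suppose that $g$ lies in no $\langle v\rangle Z$, that is, $|\operatorname{supp}\bar g|\ge2$. Let $h\in C(g)$ with $\bar g,\bar h$ linearly independent. We show that
\begin{equation}\label{eq:c}
\bar h\in\langle\bar g,c\rangle\ \text{ for some vertex $c$ with }\operatorname{supp}\bar g\subseteq R[c].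
\end{equation}
Let $S$ be the set of vertices $v$ with $(g_v,h_v)\ne(0,0)$, and partition $S$ according to the line that $(g_v,h_v)$ spans in $\mathbb F_p^2$. By \eqref{eq:commute}, vertices in different classes are adjacent. There are at least two classes because $\bar g,\bar h$ are independent, and three classes would give a triangle. If both classes had two elements we would have a square. So one class is a singleton $\{c\}$ and the other is contained in $R(c)$; in particular $\operatorname{supp}\bar g\subseteq S\subseteq R[c]$. A nontrivial linear combination of $\bar g$ and $\bar h$ that vanishes on the second class is nonzero and supported on $\{c\}$. So $c\in\langle\bar g,\bar h\rangle$, and since $\bar g\notin\langle c\rangle$ we get $\langle\bar g,c\rangle=\langle\bar g,\bar h\rangle$.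

It remains to see that the plane $\langle\bar g,c\rangle$ is the same for all $c$ with $\operatorname{supp}\bar g\subseteq R[c]$; then \eqref{eq:c} shows that $C(g)/Z$ equals $\langle \bar g\rangle$ or lies in this plane, so $|C(g)/Z|\le p^2$. Let $c\ne c'$ be two such vertices. If they are non-adjacent, $R[c]\cap R[c']=R(c)\cap R(c')$ has at most one element (no squares), which contradicts $|\operatorname{supp}\bar g|\ge2$. If they are adjacent, $R[c]\cap R[c']=\{c,c'\}$ (no triangles), so $\operatorname{supp}\bar g=\{c,c'\}$ and $\langle\bar g,c\rangle=\langle c,c'\rangle=\langle\bar g,c'\rangle$.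
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Part (1) is contained in Proposition~\ref{prop:graph}. For (2), let $G=\mathsf M_p(\mathcal C_\ell)$ with $p\ne\ell$ odd. The set $X$ of all $g\notin Z$ with $|C(g)/Z|>p^2$ is $\emptyset$-definable, and so is the equivalence relation $g\sim h\iff\langle g\rangle Z=\langle h\rangle Z$ on $X$, since it says that $h\in g^kZ$ for some $1\leq k<p$. By Lemma~\ref{lem:centralizer} the classes are the sets $\langle v\rangle Z\setminus Z$, and by \eqref{eq:commute} two distinct classes commute exactly when the vertices are adjacent. So $X/{\sim}$, with the relation ``distinct and commuting'', is a copy of $\mathcal C_\ell$. The class of $v$ determines the line $L_v=\langle v\rangle Z/Z$ in $U=G/Z$, and these lines are independent because $V$ is a basis of $U$. By Proposition~\ref{prop:graph}, fixed formulas without parameters define in $G^{eq}$ an infinite elementary abelian $\ell$-group $E=\{x_a\}\subseteq X/{\sim}$ and the family $(L_a)_{a\in E}$.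

That these formulas define what Theorem~\ref{thm:B} requires is expressed by first-order sentences: $U$ is elementary abelian of exponent $p$; $E$ is an elementary abelian $\ell$-group with at least $n$ elements, for each $n$; each $L_a$ is a subgroup of order $p$; the lines attached to any $n$ distinct elements of $E$ are independent, for each $n$. So they hold in every $G^*\equiv G$. If $G^*$ is interpretable in $\mathcal M$, for example if $\mathcal M$ is an expansion of $G$, then $\mathcal M$ satisfies the hypothesis of Theorem~\ref{thm:B}, and $\operatorname{Th}(\mathcal M)$ is not distal.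
\end{proof}

\section{Flags against torsion: the finite picture}\label{sec:idea}

A \emph{complete flag} of a finite $\mathbb F_p$-vector space $Y$ is a chain of subspaces $Y=Y_0>Y_1>\dots>Y_n=0$ with $|Y_i/Y_{i+1}|=p$. The \emph{level} $\lambda(y)$ of $y\in Y\setminus0$ is the largest $i$ with $y\in Y_i$; it is less than $n$, and the \emph{leading class} of $y$ is its nonzero image in $Y_{\lambda(y)}/Y_{\lambda(y)+1}\cong\mathbb F_p$. A flag is a finite version of the valuation of Section~\ref{sec:valued}. Indeed, if $Y$ is a finite subspace of a model of $T_p$ and $\gamma_0<\dots<\gamma_{n-1}$ are the values of $v$ on $Y\setminus 0$, then by \eqref{eq:residue} the subspaces $Y_i=\{y\in Y: v(y)\ge\gamma_i\}$ and $Y_n=0$ form a complete flag, and each member is cut out by an instance of the single formula $v(x)\ge v(w)$. We prove in Section~\ref{sec:flags} that every distal structure supplies such a formula.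

Now let $W$ be a finite subgroup of $E$, let $Y=\bigoplus_{b\in W}L_b$ carry a complete flag, choose a generator $e_b$ of each $L_b$, and fix $z\in W\setminus0$. Consider the differences $\omega_b=e_b-e_{b+z}\neq0$. In the smallest case $\ell=2$, $W=\{0,z\}$, we have $\omega_z=-\omega_0$. The two vectors have the same level and opposite leading classes, and these are different because $p$ is odd. In general:

\begin{lemma}\label{lem:telescope}
Let $p\ne\ell$, let $K$ be a coset of $\langle z\rangle$ with $z$ of order $\ell$, let $e_b\in Y$ for $b\in K$, and put $\omega_b=e_b-e_{b+z}$. If $f\in Y$ and $\omega_b-f\in Y_{k}$ for all $b\in K$, then $f\in Y_k$.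
\end{lemma}

\begin{proof}
The sum $\sum_{b\in K}\omega_b$ telescopes to $0$, so $\ell f\in Y_k$, and $\ell$ is invertible in $\mathbb F_p$.
\end{proof}

So the $\omega_b$ cannot have the same level and leading class along a whole coset of $\langle z\rangle$. This lemma is the only place where $p\ne\ell$ is used, and it fails for $p=\ell$: in $Y=\mathbb F_p[t]/(t^p-1)=\mathbb F_p[t]/(t-1)^p$ with $e_b=t^b$ for $b\in\mathbb Z/p$, $z=1$ and $Y_i=(t-1)^iY$, we have $\omega_b=t^b(1-t)\equiv 1-t\pmod{Y_2}$ for every $b$, while $1-t\notin Y_2$.

Let $P_z$ be a set of $b$ on which $\omega_b$ has one fixed level and one fixed leading class. It contains no coset of $\langle z\rangle$, so if it has positive density in $W$, then it is far from its translate $P_z+z$. The next example shows why this cannot happen for all $z$ when the sets $P_z$ come from one NIP formula.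

\begin{example}\label{ex:characters}
Let $\ell=2$, $W=\mathbb F_2^n$, $p$ odd, and let $Y$ have basis $(e_b)_{b\in W}$. Let $\chi_0=1,\chi_1,\dots,\chi_{2^n-1}$ be the homomorphisms $W\to\{\pm1\}\subseteq\mathbb F_p^\times$ and put $f_k=\sum_b\chi_k(b)e_b$. Orthogonality gives $e_b=2^{-n}\sum_k\chi_k(b)f_k$, so the $f_k$ form a basis, and $Y_i=\langle f_k:k\ge i\rangle$ is a complete flag. For $z\ne0$,
\[
\omega_b=2^{-n}\sum_k\chi_k(b)\bigl(1-\chi_k(z)\bigr)f_k .
\]
So all $\omega_b$ have level $j=j(z)$, the least index with $\chi_j(z)=-1$, and the leading class of $\omega_b$ is that of $2^{1-n}\chi_j(b)f_j$. Take $P_z=\ker\chi_{j(z)}$. It has density $\frac12$, and $P_z+z$ is its complement. No nonzero $z$ lies in all the hyperplanes $P_{z'}$, since $z\notin P_z$, so at least $n$ distinct hyperplanes occur, and distinct hyperplanes are at distance $\delta=\frac12$. By Theorem~\ref{thm:VC}(c), the VC-dimension of $\{P_z\}_{z\neq0}$ tends to infinity with $n$.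
\end{example}

The flag of the example is as symmetric as possible. For an arbitrary flag four things have to be supplied.
\begin{enumerate}
\item[(i)] The members of the flag must be cut out by one formula (Proposition~\ref{prop:flags}). Only here is distality used beyond NIP.
\item[(ii)] The generators $e_b$ must be chosen definably. On a set of lines of the same level this is possible: take in each line the vector with a prescribed leading class.
\item[(iii)] Both for (ii) and for the density of $P_z$, a positive proportion of $W$ must lie on one level. There are $|W|$ levels, so the pigeonhole principle gives nothing; Lemma~\ref{lem:level} uses the torsion of $W$ instead.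
\item[(iv)] One needs a $z\neq0$ under which all sets of a family of bounded VC-dimension, among them $P_z$ itself, are almost invariant (Lemma~\ref{lem:period}).
\end{enumerate}

\section{Uniformly definable flags}\label{sec:flags}

In this section $\mathcal M$ has a distal theory, $p$ is any prime, and $U$ is an infinite $\mathbb F_p$-vector space interpretable in $\mathcal M$. By Lemma~\ref{lem:constants}(a) we name the parameters of the interpretation by constants. Formulas are formulas of $\mathcal M^{eq}$; all have finite VC-dimension by Theorems~\ref{thm:F1} and~\ref{thm:NIP}. We pass from distality to sets of intermediate size, from these to hyperplanes, and from hyperplanes to flags.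

\begin{lemma}\label{lem:cut}
There is a formula $\psi(x;z)$, with $x$ ranging over $U$, such that for each finite $A\subseteq U$ with $|A|\ge4$ there is $c$ with $\frac14|A|\le|\psi(A;c)|\le\frac12|A|$.
\end{lemma}

In a pure vector space this fails: the automorphisms fixing $c$ are transitive on the complement of the span of $c$, so $\psi(U;c)$ or its complement has at most $p^{|c|}$ elements.

\begin{proof}
Let $\pi:\tilde U\to U$ be the definable surjection from a definable set of tuples of $\mathcal M$. Apply Theorem~\ref{thm:F2} to the formula $x'\in\tilde U\wedge y'\in\tilde U\wedge\pi x'=\pi y'$, obtaining $k$ and $\theta'(x';z_1,\dots,z_k)$, and put $\Theta_c=\pi\bigl(\theta'(\tilde U;c)\bigr)$. The sets $\Theta_c\subseteq U$ are the instances of one formula $\theta(x;z_1,\dots,z_k)$, of VC-dimension $d$, say. By Theorem~\ref{thm:VC}(a) there is $B\subseteq A$ with $2\le|B|\le r:=\max(2,r(d,\frac14))$ that meets every $\Theta_c\cap A$ of size greater than $|A|/4$. Let $B'\subseteq\tilde U$ contain one lift of each element of $B$.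

Call $c\in(B')^k$ \emph{admissible} if $|\Theta_c|=1$ or $\Theta_c\cap B=\emptyset$. Every $a\in U$ lies in an admissible $\Theta_c$: take a lift $a'$ of $a$ and $c\in (B')^k$ as in Theorem~\ref{thm:F2}; if $a\in B$, all elements of $\Theta_c$ equal $a$, and if $a\notin B$, no element of $\Theta_c$ equals an element of $B$. An admissible $\Theta_c$ satisfies $|\Theta_c\cap A|\le|A|/4$, in the first case because $|A|\ge4$ and in the second by the choice of $B$. So at most $r^k$ sets $\Theta_c$, each with at most $|A|/4$ points of $A$, cover $A$. Add them one at a time until the union first has at least $|A|/4$ points of $A$; it then has at most $|A|/2$. Let $\psi$ be the disjunction of $r^k$ copies of $\theta$ with disjoint parameter variables; repeating a parameter accounts for shorter unions.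
\end{proof}

A subset of intermediate density of a finite space $Y$ need not resemble a hyperplane. But a set whose translates have bounded VC-dimension has many almost periods, this forces a large Fourier coefficient, and the corresponding character can be read off from boundedly many translates of the set. Recall that the characters of $Y$ are the $|Y|$ homomorphisms $\chi:Y\to\mu_p$, the group of complex $p$th roots of unity; that $\hat f(\chi)=\mathbb E_{x\in Y}f(x)\overline{\chi(x)}$, where $\mathbb E$ denotes the average; that $\sum_\chi|\hat f(\chi)|^2=\mathbb E_x|f(x)|^2$ (Parseval); and that $\sum_\chi\chi(h)$ is $|Y|$ for $h=0$ and $0$ otherwise.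

\begin{lemma}\label{lem:hyperplane}
There is a formula $\kappa(x;c)$ such that every finite nonzero subspace $Y\le U$ has a hyperplane of the form $\kappa(Y;c)$.
\end{lemma}

\begin{proof}
If $\dim Y=1$, use the formula $x=0$. Let $\dim Y\ge2$, so $|Y|\ge4$. Take $S=\psi(Y;c)$ as in Lemma~\ref{lem:cut}, let $f$ be the indicator function of $S$ on $Y$, and $\alpha=|S|/|Y|\in[\frac14,\frac12]$. Since $\sum_\chi|\hat f(\chi)|^2=\alpha$ and $\hat f(1)=\alpha$,
\begin{equation}\label{eq:mass}
\sum_{\chi\ne1}|\hat f(\chi)|^2=\alpha-\alpha^2\ge\tfrac3{16}.
\end{equation}
Let $d$ bound the VC-dimension of the formula $\psi(x-y;z)$, both with object variable $x$ and with object variable $y$.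

\emph{A large nontrivial coefficient.} The translates $S+h=\{x\in Y:\psi(x-h;c)\}$, $h\in Y$, have VC-dimension at most $d$. Let $\varepsilon=\frac3{16}$, $N=N(d,\varepsilon)$ and $\Lambda=\{h\in Y:\delta(S,S+h)\le\varepsilon\}$. If $S+h_1,\dots,S+h_M$ are $\varepsilon$-centers of the family of translates, then $M\le N$, and every $h$ satisfies $h-h_j\in\Lambda$ for some $j$. So $|\Lambda|\ge|Y|/N$. The function $x\mapsto f(x)-f(x-h)$ has Fourier coefficients $\hat f(\chi)(1-\overline{\chi(h)})$, so for $h\in\Lambda$ Parseval's identity gives
\[
\sum_{\chi\neq1}|\hat f(\chi)|^2\bigl(2-2\operatorname{Re}\chi(h)\bigr)=\delta(S,S+h)\le\varepsilon .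
\]
Average over $h\in\Lambda$, put $\beta(\chi)=\mathbb E_{h\in\Lambda}\chi(h)$ and use \eqref{eq:mass}:
\[
\sum_{\chi\ne1}|\hat f(\chi)|^2|\beta(\chi)|\ \ge\ \sum_{\chi\ne1}|\hat f(\chi)|^2\operatorname{Re}\beta(\chi)\ \ge\ \tfrac3{16}-\tfrac\varepsilon2=\tfrac3{32}.
\]
We have $\sum_\chi|\beta(\chi)|^2=\mathbb E_{h,h'\in\Lambda}\sum_\chi\chi(h-h')=|Y|/|\Lambda|\le N$. With $\gamma=\max_{\chi\ne1}|\hat f(\chi)|$, the Cauchy--Schwarz inequality bounds the left side above by $\gamma\,\bigl(\sum|\hat f|^2\bigr)^{1/2}\bigl(\sum|\beta|^2\bigr)^{1/2}\le\gamma\sqrt N$. So some $\chi\ne1$ has $|\hat f(\chi)|\ge\gamma_0:=3/(32\sqrt N)$, a constant independent of $Y$.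

\emph{Defining $\ker\chi$ on $Y$.} The fibers $Y_\zeta=\chi^{-1}(\zeta)$, $\zeta\in\mu_p$, have size $|Y|/p$. Substituting $y=x-y'$ gives, for $x\in Y$,
\[
\hat f(\chi)\chi(x)=\mathbb E_{y\in Y}\chi(y)f(x-y)=\frac1p\sum_{\zeta\in\mu_p}\zeta\;\mathbb E_{y\in Y_\zeta}f(x-y).
\]
Fix a constant $0<\varepsilon_1<\frac12\gamma_0|1-e^{2\pi i/p}|$ and let $m=m(d,\varepsilon_1)$. Apply Theorem~\ref{thm:VC}(b) to each $Y_\zeta$ and the sets $\{y\in Y_\zeta:\psi(x-y;c)\}$, $x\in Y$. We obtain $y_{\zeta,1},\dots,y_{\zeta,m}\in Y_\zeta$ such that $\frac1m\sum_rf(x-y_{\zeta,r})$ is within $\varepsilon_1$ of $\mathbb E_{y\in Y_\zeta}f(x-y)$ for all $x\in Y$. Then $\frac1p\sum_\zeta\zeta\,\frac1m\sum_rf(x-y_{\zeta,r})$ is within $\varepsilon_1$ of $\hat f(\chi)\chi(x)$, and it depends only on the vector in $\{0,1\}^{pm}$ of truth values of the formulas $\psi(x-y_{\zeta,r};c)$. The $p$ possible values of $\hat f(\chi)\chi(x)$ are at mutual distance at least $\gamma_0|1-e^{2\pi i/p}|>2\varepsilon_1$. So two elements of $Y$ with the same vector of truth values have the same value of $\chi$. Hence the hyperplane $\ker\chi$ is the trace on $Y$ of one of the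 $2^{2^{pm}}$ Boolean combinations of the $\psi(x-y_{\zeta,r};c)$. Code these and $x=0$ into one formula $\kappa$.
\end{proof}

Iterating Lemma~\ref{lem:hyperplane} produces a flag whose $i$th member is an intersection of $i$ instances of $\kappa$, and $i$ is unbounded. To define it by one formula we characterize $Y_i$ as a stabilizer: translation by $y\in Y_i$ preserves the uniform measure on $Y_i$, translation by $y\in Y\setminus Y_i$ visibly does not, and the measure can be replaced by a sample of bounded size.

\begin{proposition}\label{prop:flags}
There is a formula $D(y;w)$ such that every finite subspace $Y\le U$ has a complete flag $Y=Y_0>Y_1>\dots>Y_n=0$ with $Y_i=D(Y;w_i)$ for suitable $w_0,\dots,w_n$.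
\end{proposition}

\begin{proof}
Let $d$ be the VC-dimension of $\kappa(x+y;c)$ in the object variable $x$, let $m=m(d,\frac15)$, and let $D(y;x_1,\dots,x_m)$ be the formula
\[
\forall c\ \Bigl(\bigl|\#\{r:\kappa(x_r+y;c)\}-\#\{r:\kappa(x_r;c)\}\bigr|\le \tfrac m2\Bigr);
\]
the condition in parentheses is a Boolean combination of $2m$ instances of $\kappa$. Given $Y=Y_0$, choose by Lemma~\ref{lem:hyperplane} parameters $c_0,c_1,\dots$ such that $Y_{i+1}=\kappa(Y_i;c_i)$ is a hyperplane of $Y_i$, until $Y_n=0$ is reached. Fix $i$. By Theorem~\ref{thm:VC}(b) there is $w_i=(x_1,\dots,x_m)\in Y_i^m$ such that $\frac1m\#\{r:\kappa(x_r+y;c)\}$ is within $\frac15$ of the proportion of $x\in Y_i$ with $\kappa(x+y;c)$, for all $y\in U$ and all $c$.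

If $y\in Y_i$, then translation by $y$ permutes $Y_i$, so this proportion is the same for $y$ and for $0$. The two counts differ by at most $\frac25m$ for every $c$, and $D(y;w_i)$ holds. If $y\in Y\setminus Y_i$, then $y\in Y_s\setminus Y_{s+1}$ for some $s<i$. Each $x_r$ lies in $Y_i\le Y_{s+1}$ and satisfies $\kappa(x_r;c_s)$, while $x_r+y\in Y_s\setminus Y_{s+1}$ does not satisfy $\kappa(x_r+y;c_s)$. For $c=c_s$ the counts differ by $m$, and $D(y;w_i)$ fails.
\end{proof}

\section{Almost periods and levels}\label{sec:level}

This section is purely combinatorial. A set $S$ \emph{splits} a set $K$ if $\emptyset\ne S\cap K\ne K$.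

\begin{lemma}\label{lem:coset}
Let $W$ be a finite abelian group, $s\in W$ and $S\subseteq W$. Then $S$ splits at most $\frac12\delta(S,S+s)|W|$ cosets of $\langle s\rangle$.
\end{lemma}

\begin{proof}
Let $S$ split the coset $K$. The sets $S\cap K$ and $(S+s)\cap K=(S\cap K)+s$ have the same size, and they differ because only $\emptyset$ and $K$ are invariant under adding $s$. So $K$ contains at least two points of $S\triangle(S+s)$.
\end{proof}

\begin{lemma}[common almost period]\label{lem:period}
Let $W$ be a finite abelian group and $\mathcal P$ a family of subsets of $W$ of VC-dimension at most $d$ that is closed under translation. Let $\varepsilon>0$ and $N=N(d,\varepsilon/4)$. If $|W|>N^N$, then there is $z\in W\setminus0$ with $\delta(S,S+z)\le\varepsilon$ for all $S\in\mathcal P$.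
\end{lemma}

\begin{proof}
Let $S_1,\dots,S_M$ be $\frac\varepsilon4$-centers of $\mathcal P$, $M\le N$. Color $v\in W$ by a tuple of centers within $\frac\varepsilon4$ of $S_1+v,\dots,S_M+v\in\mathcal P$, respectively. There are at most $N^N$ colors, so some $v\ne v'$ have the same color, and $z=v-v'$ satisfies $\delta(S_r,S_r+z)=\delta(S_r+v',S_r+v)\le\frac\varepsilon2$ for all $r$. For $S\in\mathcal P$ choose $r$ with $\delta(S,S_r)\le\frac\varepsilon4$; then $\delta(S,S+z)\le\frac\varepsilon4+\frac\varepsilon2+\frac\varepsilon4$.
\end{proof}

Now let $\tau$ be a map from a dense subset $X$ of $W$ to a linear order, and let $T_s$ be the set of points at which $\tau$ increases in the direction $s$. A function cannot increase all the way around a cycle, so $T_s$ contains no coset of $\langle s\rangle$. If $T_s$ is almost invariant under $s$, it is therefore small, and then $\tau$ is constant on most cosets. The difficulty is to find such $s$. In our application a comparison $\tau(b')<\tau(b'')$ is controlled, through Lemma~\ref{lem:attach}, only when $b'$ or $b''$ is the point $b$ whose membership is being tested. This covers $T_z$ and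 $T_z+z$ but not a general translate $T_z+v$, so Lemma~\ref{lem:period} does not apply. Ramsey's theorem for triangles takes its place: if $s=x-y$ and $T_x,T_y,T_s$ are close, and $T_x+x,T_y+y$ are close, then $T_s$ is close to $T_s+s$.

\begin{lemma}[level lemma]\label{lem:level}
For every prime $\ell$, $d\in\mathbb N$ and $\rho>0$ there is $\rho'=\rho'(\ell,d,\rho)>0$ such that the following holds. Let $W$ be a finite elementary abelian $\ell$-group, $X\subseteq W$ with $|X|\ge\rho|W|$, and $\tau$ a map from $X$ to a linear order. For $z\in W$ let
\[
T_z=\{b\in X: b+z\in X,\ \tau(b)<\tau(b+z)\}.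
\]
If each of the families $\{T_z\}_{z\in W}$, $\{T_z+z\}_{z\in W}$ and $\{X+z\}_{z\in W}$ has VC-dimension at most $d$, then some fiber of $\tau$ has at least $\rho'|W|$ elements.
\end{lemma}

\begin{proof}
Let $\varepsilon=\rho/(10\ell)$ and $N=N(d,\varepsilon)$, and fix $\varepsilon$-centers, at most $N$ of them, for each of the three families. The \emph{$T$-color} of $z\in W$ is a pair of centers within $\varepsilon$ of $T_z$ and of $T_z+z$; there are at most $N^2$ $T$-colors. The \emph{$X$-color} of $v\in W$ is a center within $\varepsilon$ of $X+v$. By Ramsey's theorem there is $r$ such that every coloring of the edges of the complete graph on $r$ vertices with $N^2$ colors has a monochromatic triangle. Let $q=N(r-1)+1$ and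
\[
\Lambda=\bigl\{s\in W:\ \#\{b\in X:b+s\in X,\ \tau(b+s)=\tau(b)\}\ge\tfrac\rho2|W|\bigr\}.
\]
Then $0\in\Lambda$, and $\Lambda=-\Lambda$ because $b\mapsto b+s$ maps the set counted for $s$ onto the set counted for $-s$.

\smallskip
\noindent\emph{Claim. Among any $q$ distinct elements of $W$ there are $v\ne v'$ with $v-v'\in\Lambda$.}
Among them are $v_1,\dots,v_r$ of the same $X$-color. Color the edge $\{i<j\}$ by the $T$-color of $v_j-v_i$ and take a monochromatic triangle $i<j<k$. Put $x=v_k-v_i$, $y=v_k-v_j$ and $s=v_j-v_i=x-y\neq0$. Then $T_x,T_y,T_s$ are pairwise within $2\varepsilon$, $\delta(T_x+x,T_y+y)\le2\varepsilon$, and $\delta(X,X+s)=\delta(X+v_i,X+v_j)\le2\varepsilon$. By translation invariance,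
\begin{align*}
\delta(T_x+s,T_x)&=\delta(T_x+x,T_x+y)\le\delta(T_x+x,T_y+y)+\delta(T_y+y,T_x+y)\le4\varepsilon,\\
\delta(T_s,T_s+s)&\le\delta(T_s,T_x)+\delta(T_x,T_x+s)+\delta(T_x+s,T_s+s)\le8\varepsilon .
\end{align*}
The set $T_s$ contains no coset of $\langle s\rangle$, for otherwise $\tau(b)<\tau(b+s)<\dots<\tau(b+\ell s)=\tau(b)$. So $T_s$ splits every coset that it meets, and by Lemma~\ref{lem:coset} it meets at most $4\varepsilon|W|$ cosets. By the same lemma $X$ splits at most $\varepsilon|W|$ cosets. Cosets have $\ell$ elements, so all but at most $5\ell\varepsilon|W|=\frac\rho2|W|$ elements of $X$ lie in cosets $K\subseteq X$ disjoint from $T_s$. For $b$ in such a coset, $\tau(b)\ge\tau(b+s)\ge\dots\ge\tau(b+\ell s)=\tau(b)$, so $\tau(b+s)=\tau(b)$. There are at least $|X|-\frac\rho2|W|\ge\frac\rho2|W|$ such $b$, so $s\in\Lambda$. This proves the claim.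

\smallskip
Let $F\subseteq W$ be maximal such that $v-v'\notin\Lambda$ for all distinct $v,v'\in F$. Then $|F|<q$ by the claim, and $W=F+\Lambda$ by maximality, $0\in\Lambda$ and $\Lambda=-\Lambda$. So $|\Lambda|\ge|W|/q$. There are at least $\frac\rho2|\Lambda||W|$ pairs $(b,s)\in X\times\Lambda$ with $b+s\in X$ and $\tau(b+s)=\tau(b)$. As $|X|\le|W|$, some $b$ occurs with at least $\frac\rho2|\Lambda|\ge\frac\rho{2q}|W|$ elements $s$, and the points $b+s$ lie in the fiber of $\tau(b)$. Take $\rho'=\rho/(2q)$.
\end{proof}

\begin{remark}
The bound on the exponent of $W$ is needed. Let $X=W=\mathbb Z/n$ and let $\tau(b)\in\{0,\dots,n-1\}$ be the least nonnegative residue. For $0<z<n$ we have $T_z=\{0,\dots,n-1-z\}$ and $T_z+z=\{z,\dots,n-1\}$, and $T_0=\emptyset$. The three families are chains, of VC-dimension at most $1$, and $\tau$ is injective.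
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Suppose that $\operatorname{Th}(\mathcal M)$ is distal and $U,E,(L_a)_{a\in E}$ are as in Theorem~\ref{thm:B}. Name the parameters by constants (Lemma~\ref{lem:constants}(a)), so that $U$, $E$, their additions and the relation $g\in L_a$ are $\emptyset$-definable in $\mathcal M^{eq}$. The space $U$ is infinite; let $D(y;w)$ be as in Proposition~\ref{prop:flags}.

\subsection*{Formulas and constants}
All constants must be independent of the finite subgroup $W$ chosen below, so we list the formulas first. For a tuple of variables $\sigma=(z,w',w'',e)$, with $z$ in $E$ and $e$ in $U$, let $\Pi(b;\sigma,f,w)$ say: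
\begin{itemize}
\item $L_{b+kz}\subseteq D(U;w')$ and $L_{b+kz}\not\subseteq D(U;w'')$ for $0\le k<\ell$, and
\item there are $g\in L_b$ and $g'\in L_{b+z}$ with $D(g-e;w'')$, $D(g'-e;w'')$ and $D(g-g'-f;w)$.
\end{itemize}
Its meaning is given by \eqref{eq:Pi} below. Let $d$ bound the VC-dimensions of the following five formulas, with object variables to the left of the semicolon:
\begin{align*}
\varphi_1(b,w;u)&:\ L_{b+u}\subseteq D(U;w),\\
\varphi_2(b,w;u)&:\ L_{b-u}\not\subseteq D(U;w),\\
\varphi_3(b,w;u,\sigma,w^\circ)&:\ \Pi(b;\sigma,0,w^\circ)\wedge\Pi(b+u;\sigma,0,w),\\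
\varphi_4(b,w;u,\sigma,w^\circ)&:\ \Pi(b;\sigma,0,w^\circ)\wedge\Pi(b-u;\sigma,0,w^\circ)\wedge\neg\Pi(b-u;\sigma,0,w),\\
\varphi_5(b;u,\sigma,f,w)&:\ \Pi(b-u;\sigma,f,w).
\end{align*}
With $\rho'$ as in Lemma~\ref{lem:level}, put
\[
\rho_1=\rho'(\ell,d,1),\quad \rho_2=\rho'(\ell,d,\rho_1/2),\quad \rho_3=\frac{\rho_2}{p-1},\quad \varepsilon=\frac{\min(\rho_1,\rho_3)}{\ell},\quad N=N(d,\varepsilon/4).
\]
Since $E$ is infinite of exponent $\ell$, it has a finite subgroup $W$ with $|W|>N^N$. Let $Y=\bigoplus_{b\in W}L_b$, let $Y_k=D(Y;w_k)$, $0\le k\le n$, be a complete flag as in Proposition~\ref{prop:flags}, and let $\lambda$ be the level function of Section~\ref{sec:idea}. For $y\in Y\setminus 0$ we have $\lambda(y)\ge k\iff y\in Y_k\iff D(y;w_k)$.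

\subsection*{Step 1: a definable generator on many lines}
For $b\in W$ let $\tau(b)<n$ be the common level of the nonzero vectors of $L_b$. For $X=W$ the sets of Lemma~\ref{lem:level} are
\begin{align*}
T_u&=\{b\in W:\tau(b+u)\geq\tau(b)+1\}=\{b\in W:\varphi_1(b,w_{\tau(b)+1};u)\},\\
T_u+u&=\{b\in W:\tau(b-u)<\tau(b)\}=\{b\in W:\varphi_2(b,w_{\tau(b)};u)\}.
\end{align*}
By Lemma~\ref{lem:attach} both families have VC-dimension at most $d$, and $\{X+u\}_u=\{W\}$. Lemma~\ref{lem:level} with $\rho=1$ gives $i<n$ such that
\[
Q=\{b\in W:\tau(b)=i\}=\{b\in W: L_b\subseteq D(U;w_i),\ L_b\not\subseteq D(U;w_{i+1})\}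
\]
has at least $\rho_1|W|$ elements. Fix $e\in Y_i\setminus Y_{i+1}$. For $b\in Q$ the map $L_b\to Y_i/Y_{i+1}$ is a nonzero linear map of one-dimensional spaces, hence bijective. So there is a unique $e_b\in L_b$ with $e_b-e\in Y_{i+1}$, and $e_b\ne0$.

For $z\in W$ let $X_z=\{b\in W:b+\langle z\rangle\subseteq Q\}$ be the union of the cosets of $\langle z\rangle$ inside $Q$, put $\omega^z_b=e_b-e_{b+z}$ for $b\in X_z$, and let $\sigma_z=(z,w_i,w_{i+1},e)$. For $b,z\in W$, $f\in Y$ and $0\le k\le n$,
\begin{equation}\label{eq:Pi}
\Pi(b;\sigma_z,f,w_k)\iff b\in X_z\ \text{ and }\ \omega^z_b-f\in Y_k .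
\end{equation}
Indeed, the first clause of $\Pi$ says that $b+kz\in Q$ for all $k$. In the second, $g-e$ and $g'-e$ lie in $Y$, so they must lie in $Y_{i+1}$, which forces $g=e_b$ and $g'=e_{b+z}$; and $g-g'-f\in Y$. In particular $\Pi(b;\sigma_z,0,w_0)$ defines $X_z$ in $W$, and $X_0=Q$.

\subsection*{Step 2: the choice of $z$}
Let $\mathcal P$ be the family of all sets $\varphi_5(W;u,\sigma,f,w)$, with all parameters ranging over $\mathcal M^{eq}$. It has VC-dimension at most $d$. It is closed under translation by $W$, since adding $v\in W$ to the set amounts to replacing $u$ by $u+v$. By Lemma~\ref{lem:period} there is $z\in W\setminus0$ with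
\begin{equation}\label{eq:period}
\delta(S,S+z)\le\varepsilon\quad\text{for all }S\in\mathcal P .
\end{equation}
Fix this $z$ and write $\omega_b=\omega_b^z$. Because the parameters in $\mathcal P$ are unrestricted, \eqref{eq:period} also applies to sets that have $z$ itself among their parameters. By \eqref{eq:Pi}, $\mathcal P$ contains every $X_{z'}$ with $z'\in W$, and in particular $Q=X_0$. By Lemma~\ref{lem:coset}, $Q$ splits at most $\frac\varepsilon2|W|$ cosets of $\langle z\rangle$, so
\[
|X_z|\ge|Q|-\tfrac{\ell\varepsilon}2|W|\ge\tfrac{\rho_1}2|W| .
\]

\subsection*{Step 3: a dense set that is far from its translate by $z$}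
For $b\in X_z$ we have $\omega_b\ne0$, because $e_b\neq0$ and $L_b\cap L_{b+z}=0$. Let $\tau_z(b)=\lambda(\omega_b)<n$. We apply Lemma~\ref{lem:level} to $X_z$ and $\tau_z$. Extend $\tau_z$ by $0$ to $W\setminus X_z$, only so that parameters are attached to all points of $W$. By \eqref{eq:Pi}, for $u\in W$ the sets of the lemma are
\begin{align*}
T_u&=\{b\in X_z: b+u\in X_z,\ \omega_{b+u}\in Y_{\tau_z(b)+1}\}=\{b\in W:\varphi_3(b,w_{\tau_z(b)+1};u,\sigma_z,w_0)\},\\
T_u+u&=\{b\in X_z: b-u\in X_z,\ \omega_{b-u}\notin Y_{\tau_z(b)}\}=\{b\in W:\varphi_4(b,w_{\tau_z(b)};u,\sigma_z,w_0)\},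
\end{align*}
and the translates $X_z+u$ belong to $\mathcal P$. By Lemma~\ref{lem:attach} the three families have VC-dimension at most $d$. Lemma~\ref{lem:level} with $\rho=\rho_1/2$ gives $j<n$ such that $\omega_b$ has level $j$ for at least $\rho_2|W|$ elements $b\in X_z$. Their leading classes take at most $p-1$ values, so there is $f\in Y_j\setminus Y_{j+1}$ such that
\[
P=\{b\in X_z:\omega_b-f\in Y_{j+1}\}
\]
has at least $\rho_3|W|$ elements. By \eqref{eq:Pi}, $P=\varphi_5(W;0,\sigma_z,f,w_{j+1})\in\mathcal P$.

Since $p\ne\ell$ and $f\notin Y_{j+1}$, Lemma~\ref{lem:telescope} shows that $P$ contains no coset of $\langle z\rangle$. So $P$ splits every coset that it meets, and it meets at least $|P|/\ell\geq\rho_3|W|/\ell$ cosets. Lemma~\ref{lem:coset} gives $\delta(P,P+z)\ge2\rho_3/\ell>\varepsilon$, which contradicts \eqref{eq:period}. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}.\hfill$\square$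

\begin{remark}
The independence of the lines enters the proof at one point, in $\omega_b\ne0$, where only $L_b\neq L_{b+z}$ is needed. Some such hypothesis is necessary: a model $E$ of $T_\ell$ is distal and interprets, with parameters, the finite space $U=\mathbb F_p$ and the constant family $L_a=U$. That $E$ is infinite is used to make $|W|>N^N$, and it is necessary as well: in a model $U$ of $T_p$, finitely many independent lines indexed by a finite group are definable with parameters. The exponent $\ell$ of $E$ bounds the size of the cosets in the two applications of Lemma~\ref{lem:level} and in Steps~2 and~3.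
\end{remark}

\begin{thebibliography}{9}

\bibitem{BPT}
Blaise Boissonneau, Aris Papadopoulos, Pierre Touchard,
\emph{Mekler's Construction and Murphy's Law for 2-Nilpotent Groups},
arXiv:2403.20270 (2024).

\bibitem{CS}
Chernikov and Simon,
\emph{Externally definable sets and dependent pairs II}.

\bibitem{SimonDistal}
Simon,
\emph{Distal and non-distal NIP theories}, 2013.

\bibitem{SimonGuide}
Simon,
\emph{A Guide to NIP Theories}.

\end{thebibliography}
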